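# Frobenius Pullbacks and Elliptic Fibrations on Supersingular K3 Surfaces in Characteristic 2

## 1. Three theorems on Frobenius pullbacks

Let $k$ be an algebraically closed field of characteristic $2$ and let $K=k(t)$ be the function field of $\mathbb P^1$. For an elliptic fibration over $\mathbb P^1$ we write $E/K$ for the generic fiber, $j\in K$ for its $j$-invariant, $E(K)$ for its Mordell–Weil group, and $K^2$ for the field of squares in $K$. "RES" stands for rational elliptic surface. The main theorem comes in three parts.

**Theorem 1.** Let $X$ be the relatively minimal elliptic surface of $E:\ y^2+y=x^3+t^9$. Then $X$ is a supersingular K3 surface with $\mathrm{rk}\,E(K)=16$. Hence $X\to\mathbb P^1$ does not arise via Frobenius pullback from an RES, and Artin's conjecture (stated below) is false.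

**Theorem 2.** Let $X\to\mathbb P^1$ be an elliptic fibration with section on a supersingular K3 surface, with $j\neq 0$. The following are equivalent: (a) it arises via Frobenius pullback from an RES; (b) $E$ is a Frobenius pullback of some elliptic curve over $K$; (c) $j\in K^2$; (d) $E(K)$ has a point of order $2$.

**Theorem 3.** Let $X$ be a K3 surface over $k$ with $\rho=22$ and Artin invariant $\sigma$, so that $\mathrm{NS}^\vee/\mathrm{NS}\cong(\mathbb Z/2)^{2\sigma}$ with $1\le\sigma\le 10$.

1. If $\sigma=10$, then $X$ has no elliptic fibration with section.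
2. If $3\le\sigma\le 9$, then $X$ has an elliptic fibration with section of Mordell–Weil rank $16$; it does not arise from an RES.
3. If $\sigma=2$, then $X$ has an elliptic fibration with section with a fiber $I_{15}$; it is not a Frobenius pullback of any elliptic curve.
4. If $\sigma=1$, then every elliptic fibration with section on $X$ arises via Frobenius pullback from an RES.

So Artin's conjecture holds for all elliptic fibrations with section on $X$ if and only if $\sigma(X)\in\{1,10\}$.

Now the words. An *elliptic fibration* on a smooth projective surface $S$ is a relatively minimal morphism $f:S\to\mathbb P^1$ whose generic fiber is a *smooth* curve of genus one, together with a section. In characteristic $2$ there are also *quasi-elliptic* fibrations, whose generic fiber is regular but becomes a cuspidal curve over $\overline K$; these are excluded from the definition, but we shall meet them. An elliptic K3 surface is a K3 surface with an elliptic fibration; a *rational elliptic surface* is a rational surface with one.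

A K3 surface is *supersingular* if its formal Brauer group has infinite height (Artin-supersingular). Artin showed that this holds whenever $\rho=b_2=22$ (Shioda-supersingular), and that for elliptic K3 surfaces the two notions coincide. So a supersingular elliptic K3 surface is simply an elliptic K3 surface with $\rho=22$.

**Definition.** Let $F:\mathbb P^1\to\mathbb P^1$ be the Frobenius morphism. A fibration $X\to\mathbb P^1$ *arises via Frobenius pullback from an RES* if there is an RES $Y\to\mathbb P^1$ such that $X$ is isomorphic over $\mathbb P^1$ to the relatively minimal smooth model of $Y\times_{\mathbb P^1,F}\mathbb P^1$.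

**Conjecture (Artin).** In characteristic $2$, an elliptic fibration on a supersingular K3 surface arises via Frobenius pullback from a rational elliptic surface.

The problem of proving or disproving this is taken from Hiroyuki Ito and Christian Liedtke, "Elliptic K3 surfaces with $p^n$-torsion sections", arXiv:1003.0144 (2010). Theorem 1 disproves it with one explicit equation. Theorem 2 says exactly which fibrations obey it when $j\ne0$. Theorem 3 says for which surfaces *all* fibrations obey it.

## 2. Elliptic surfaces, conductors and the Frobenius twist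

**Weierstrass equations.** Let $f:S\to\mathbb P^1$ be an elliptic fibration with zero section $O$, and put $\chi=\chi(\mathcal O_S)\ge0$. Then $O^2=-\chi$, $R^1f_*\mathcal O_S\cong\mathcal O(-\chi)$, $\omega_S\cong f^*\mathcal O(\chi-2)$. There is a global minimal Weierstrass equation
$$y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6,\qquad a_i\in H^0(\mathbb P^1,\mathcal O(\chi i)).$$
In characteristic $2$ one has $c_4=a_1^4$, $j=a_1^{12}/\Delta$ and
$$\Delta=a_1^4\left(a_1^2a_6+a_1a_3a_4+a_2a_3^2+a_4^2\right)+a_3^4+a_1^3a_3^3 .\tag{1}$$
So $j=0$ if and only if $a_1=0$, and then $\Delta=a_3^4$. Write $v(\Delta)$ for the valuation of the minimal discriminant at a place $v$. Then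
$$\sum_v v(\Delta)=12\chi .\tag{2}$$
If $\chi=1$, then $S$ is rational: $\omega_S=f^*\mathcal O(-1)$ kills all plurigenera, $H^1(\mathcal O_S)=0$ because $H^1(\mathbb P^1,\mathcal O)=0$ and $H^0(\mathcal O(-1))=0$, and Castelnuovo's criterion applies. Conversely an RES has $\chi=1$, and it has $\rho=b_2=10$. If $\chi=2$, then $\omega_S$ is trivial and $H^1(\mathcal O_S)=0$ in the same way, so $S$ is a K3 surface. Conversely a K3 surface has $\chi=2$.

**Fibers.** Let $m_v$ be the number of components of the fiber at $v$ and $f_v$ the conductor exponent. The components not meeting $O$ span (up to sign) a root lattice of rank $m_v-1$. A lattice $A_n$ with $n\ge3$ belongs to a fiber $I_{n+1}$, which is multiplicative; $A_1$ belongs to $I_2$ or $III$, and $A_2$ to $I_3$ or $IV$. A lattice $D_n$ ($n\ge4$), $E_6$, $E_7$, $E_8$ belongs to $I_{n-4}^*$, $IV^*$, $III^*$, $II^*$ respectively, and all of these are additive. For $\chi\ge1$ the formula of Shioda–Tate reads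
$$\rho(S)=2+\sum_v(m_v-1)+\mathrm{rk}\,E(K),\tag{3}$$
and Ogg's formula (Ogg, Saito) reads
$$v(\Delta)=f_v+m_v-1,\tag{4}$$
where $f_v=0$ at smooth fibers, $f_v=1$ at multiplicative fibers and $f_v\ge2$ at additive fibers. At a multiplicative fiber $I_n$ one has $v(j)=-n$. The number $f_v$ depends only on the isogeny class of $E$.

**Supersingular elliptic curves.** In characteristic $2$ an elliptic curve has $j=0$ iff it is supersingular, iff it has no geometric point of order $2$, iff $[2]$ is purely inseparable.

**The Frobenius twist.** For $E'/K$ let $E'^{(2)}$ be the curve obtained by squaring the coefficients of an equation. Relative Frobenius is $\mathrm{Fr}:E'\to E'^{(2)}$, Verschiebung is $V:E'^{(2)}\to E'$, and $V\circ\mathrm{Fr}=[2]$, $\mathrm{Fr}\circ V=[2]$.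

**Lemma 1.** $X$ arises via Frobenius pullback from an RES if and only if $E\cong E'^{(2)}$ over $K$ for some $E'/K$ whose minimal model is an RES. Moreover $E$ is a Frobenius pullback of some elliptic curve iff $E\cong E'^{(2)}$ for some $E'/K$.

*Proof.* Pulling back along $F$ replaces $t$ by $t^2$. Let $\varphi$ be the automorphism of $K$ that squares the coefficients and fixes $t$. For $a\in K$ we have $a(t)^2=(\varphi a)(t^2)$, hence $E'^{(2)}=F^*(\varphi E')$. As $\varphi$ is bijective, the curves $F^*E_1$ are exactly the curves $E'^{(2)}$, with $E_1=\varphi E'$. The minimal models of $E'$ and $\varphi E'$ differ by an automorphism of the ground field $k$, so one is rational iff the other is. Finally, relatively minimal models are determined by their generic fibers, and two isomorphic genus-one curves with rational points are isomorphic as elliptic curves after a translation. $\square$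

## 3. Frobenius twists by hand, and what the $j$-invariant sees

**A fibration that obeys the conjecture.** Take $E':\ y^2+(t^3+1)y=x^3$. Here $\Delta'=(t^3+1)^4$. At each of the three zeros of $t^3+1$ we have $v(a_3)=1$ and $a_1=a_2=a_4=a_6=0$, and Tate's algorithm gives type $IV$. At infinity, with $s=1/t$, $X=s^2x$, $Y=s^3y$, the equation is $Y^2+(1+s^3)Y=X^3$, which is smooth at $s=0$. So $\sum v(\Delta')=12$ and the minimal model is an RES. By (3), $\mathrm{rk}\,E'(K)=10-2-3\cdot2=2$. Its twist is
$$E=E'^{(2)}:\quad y^2+(t^3+1)^2y=x^3 .$$
Now $v(a_3)=2$ at the three places. In Tate's algorithm the cubic is $T^3$, and the next quadratic $Y^2+a_{3,2}Y$ has two distinct roots, so the fibers are $IV^*$ with $v(\Delta)=8$. At infinity the fiber is smooth. The sum is $24$, so the surface $X$ is K3. Since $\mathrm{Fr}$ is an isogeny, $\mathrm{rk}\,E(K)=2$ and $\rho(X)=2+18+2=22$. This supersingular K3 fibration arises from an RES.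

**The curves $E_D: y^2+y=x^3+D$, $D\in k[t]$.** Here $j=0$ and $\Delta=1$ on $\mathbb A^1$. The twist $E_D^{(2)}: y^2+y=x^3+D^2$ becomes $y^2+y=x^3+D$ under $y\mapsto y+D$. So
$$E_D^{(2)}\cong E_D ,\tag{5}$$
and $E_D$ is its own Frobenius pullback. For $D=t^m$ with $m=1,3,5$ the equation at infinity is $Y^2+s^3Y=X^3+s^{6-m}$, of type $II^*$, $I_0^*$, $II$ respectively, minimal with $v(\Delta)=12$: these surfaces are rational. For $m=7,9$ they will turn out to be K3.

**The obvious obstruction.** How would one show that some fibration is not a pullback? If $E\cong E'^{(2)}$, then $j(E)=j(E')^2$ is a square in $K$. A fiber $I_n$ with $n$ odd has $v(j)=-n$ and therefore rules out a pullback. We shall use this for $\sigma=2$. But if $j=0$ the test is empty, and for a good reason: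

**Lemma 2.** Let $j(E)=0$. Then $E\cong E'^{(2)}$ for $E'=E^{(2)}$, and up to isomorphism this is the only $E'$ with $E'^{(2)}\cong E$.

*Proof.* A purely inseparable isogeny of degree $2$ is the relative Frobenius followed by an isomorphism. As $E$ is supersingular, $[2]=V\circ \mathrm{Fr}$ is purely inseparable, so $V:E^{(2)}\to E$ is purely inseparable of degree $2$, and $E\cong(E^{(2)})^{(2)}$. Conversely let $E'^{(2)}\cong E$. Then $j(E')=0$, so $V:E'^{(2)}\to E'$ is purely inseparable of degree $2$, and $E'\cong (E'^{(2)})^{(2)}\cong E^{(2)}$. $\square$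

So for $j=0$ one is always looking at a pullback of *some* elliptic curve. The only question is whether that curve has a rational minimal model, and an obstruction must use a property of rational surfaces. The simplest one is that they have small Picard number.

**Lemma 3.** If $X$ arises via Frobenius pullback from an RES, then $\mathrm{rk}\,E(K)\le 8$.

*Proof.* By Lemma 1, $E\cong E'^{(2)}$ with $E'$ the generic fiber of an RES. The isogeny $\mathrm{Fr}$ gives $\mathrm{rk}\,E(K)=\mathrm{rk}\,E'(K)$, and (3) with $\rho=10$ gives $\mathrm{rk}\,E'(K)\le 10-2=8$. $\square$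

On a K3 surface with $\rho=22$, (3) allows rank up to $20$. So we look for a supersingular elliptic K3 surface of rank above $8$.

## 4. A curve of rank 16: proof of Theorem 1

**Step 1: $X$ is a K3 surface.** This step computes the discriminant. On $\mathbb A^1$ we have $\Delta=1$. At infinity put $s=1/t$, $X=s^4x$, $Y=s^6y$; the equation becomes $Y^2+s^6Y=X^3+s^{12}t^9=X^3+s^3$. In Tate's algorithm $a_3=s^6$, $a_6=s^3$ and the other coefficients vanish, so the relevant cubic is $T^3+1$. Its derivative is $T^2$, so it is separable. Hence the equation is minimal of type $I_0^*$, with $v_\infty(\Delta)=24$ and $m_\infty=5$. By (2), $\chi=2$, so $X$ is a K3 surface.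

**Step 2: $E(K)$ is a group of homomorphisms.** This step turns the rank into a question about a Jacobian. Let $C: z^2+z=t^9$, a curve of genus $4$ with one point $\infty$ above $t=\infty$, let $\iota:z\mapsto z+1$, and let $E_0: y^2+y=x^3$ over $k$. Over $k(C)$ the map $(x,y)\mapsto(x,y+z)$ is an isomorphism $E\to E_0$, because $(y+z)^2+(y+z)=x^3+t^9+t^9=x^3$. So $E(k(C))\cong E_0(k(C))=\mathrm{Mor}(C,E_0)$ as groups. A point $(x,y)$ over $k(C)$ is defined over $K$ iff it is fixed by $\iota^*$. For the morphism $\phi=(x,y+z)$ this means $\phi\circ\iota=(x,y+z+1)$. On $E_0$ we have $-(x,y)=(x,y+1)$, so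
$$E(K)\cong\{\phi\in\mathrm{Mor}(C,E_0):\ \phi\circ\iota=-\phi\}.$$
Let $J=\mathrm{Jac}(C)$. Since $C/\iota=\mathbb P^1$, the divisor $P+\iota P-2\infty$ is the pullback of a divisor of degree $0$ on $\mathbb P^1$, hence principal; so $\iota$ acts as $-1$ on $J$. A morphism $\phi$ with $\phi(\infty)=0$ factors through $P\mapsto[P-\infty]$ and a homomorphism $J\to E_0$; as $\iota(\infty)=\infty$, it satisfies $\phi\iota=-\phi$. Conversely, if $\phi\iota=-\phi$, then $2\phi(\infty)=0$, and $E_0$ has no point of order $2$ (the equation $(x,y)=(x,y+1)$ has no solution), so $\phi(\infty)=0$. Hence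
$$E(K)\cong\mathrm{Hom}(J,E_0).$$

**Step 3: $J$ is isogenous to $E_0^4$.** This step computes the rank by counting points over $\mathbb F_{64}$. For $t\in\mathbb F_{64}$ the element $u=t^9=t\cdot t^8$ is the norm of $t$ to $\mathbb F_8$, so $u\in\mathbb F_8$ and $\mathrm{Tr}_{\mathbb F_{64}/\mathbb F_8}(u)=2u=0$. Hence $\mathrm{Tr}_{\mathbb F_{64}/\mathbb F_2}(t^9)=0$ for every $t$, and $z^2+z=t^9$ has two solutions in $\mathbb F_{64}$. So
$$\#C(\mathbb F_{64})=1+2\cdot64=129=64+1+2\cdot4\cdot8 ,$$
the Hasse–Weil maximum. The $8$ Frobenius eigenvalues have absolute value $8$ and sum $-64$, so all are $-8$. For $E_0$: over $\mathbb F_2$, $x=0$ gives two points, $x=1$ gives none, and there is one point at infinity. So $\#E_0(\mathbb F_2)=3$, the trace is $0$, and the eigenvalues are $\pm\sqrt{-2}$. Their sixth powers are $(-2)^3=-8$. By Tate's theorem (*Endomorphisms of abelian varieties over finite fields*), equal characteristic polynomials imply $J\sim E_0^4$. As $E_0$ is supersingular, $\mathrm{End}(E_0)$ has rank $4$, and $\mathrm{rk}\,E(K)=4\cdot4=16$.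

**Step 4: conclusion.** By (3), $\rho(X)=2+4+16=22$, so $X$ is supersingular by Artin. Since $16>8$, Lemma 3 shows that $X\to\mathbb P^1$ does not arise from an RES. $\square$

**Remark (a second reason).** By (5) and Lemma 2 the only curve whose Frobenius twist is $E$ is $E$ itself. Its minimal model is a K3 surface and not rational, so Lemma 1 again shows that $X$ does not arise from an RES. The rank is still needed for supersingularity.

**Remark (exponent 7 would not do).** For $y^2+y=x^3+t^7$ the equation at infinity is $Y^2+s^6Y=X^3+s^5$, of type $II^*$ with $v(\Delta)=24$, so we again have a K3 surface. Step 2 gives $E(K)\cong\mathrm{Hom}(J,E_0)$ with $J$ the Jacobian of $z^2+z=t^7$, of genus $3$. Over $\mathbb F_2,\mathbb F_4,\mathbb F_8$ this curve has $3,5,3$ points: over $\mathbb F_4$ use $t^7=t$, and over $\mathbb F_8$ use $t^7=1$ for $t\ne0$ and $\mathrm{Tr}(1)=1$. So the power sums of the Frobenius eigenvalues $\alpha$ are $0,0,6$, and the characteristic polynomial is $T^6-2T^3+8$. The two roots of $u^2-2u+8$ have $2$-adic valuations with sum $3$; if both were $3/2$ their sum $2$ would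 have valuation at least $3/2$. So the valuations are $1$ and $2$, and each $\alpha$ has valuation $1/3$ or $2/3$. Those of $E_0$ have valuation $1/2$. A nonzero homomorphism $J\to E_0$ would be defined over a finite field and force a common eigenvalue. Hence $E(K)=0$ and $\rho=2+8=10$: this K3 surface is not supersingular.

## 5. The 2-torsion of the Brauer group is infinite

Theorem 2 needs one global fact about supersingular K3 surfaces. Recall the Cartier operator on closed $1$-forms: $C(f^2\omega)=fC(\omega)$, $C(dg)=0$, $C(du/u)=du/u$. For instance $C(dx)=0$ and $C(x\,dx)=C(x^2\,dx/x)=dx$. A K3 surface has $H^1(\mathcal O)=0$, $H^0(\Omega^1)=0$, $h^1(\Omega^1)=20$, and $\mathrm{Pic}=\mathrm{NS}$ is torsion free.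

**Lemma 4.** If $X$ is a K3 surface over $k$ with $\rho=22$, then $\mathrm{Br}(X)[2]$ is infinite.

*Proof.* **Step 1: an extension of $\mathrm{Br}(X)[2]$ inside coherent cohomology.** Let $Z^1=\ker d\subset\Omega^1$, let $i:Z^1\to\Omega^1$ be the inclusion and $C:Z^1\to\Omega^1$ the Cartier operator. On the étale site we use
$$0\to\mathcal O^*/\mathcal O^{*2}\xrightarrow{\ d\log\ }Z^1\xrightarrow{\ i-C\ }\Omega^1\to0,\qquad 0\to\mathcal O^*\xrightarrow{\ 2\ }\mathcal O^*\to\mathcal O^*/\mathcal O^{*2}\to0 .$$
In the first, $d\log$ is injective since $df=0$ means that $f$ is a square, and Cartier's theorem identifies the kernel of $i-C$. Surjectivity: locally choose coordinates $x_1,x_2$ that are units and write $\omega=\sum a_j\,dx_j/x_j$. The form $\eta=\sum u_j^2\,dx_j/x_j$ is closed with $C\eta=\sum u_j\,dx_j/x_j$, so $(i-C)\eta=\omega$ as soon as $u_j^2-u_j=a_j$, which is solvable étale locally. Put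
$$M=\ker\left(i-C:\ H^1(Z^1)\to H^1(\Omega^1)\right).$$
Since $H^0(\Omega^1)=0$, the first sequence gives $M\cong H^1(\mathcal O^*/\mathcal O^{*2})$, and the second gives
$$0\to\mathrm{NS}/2\to M\to\mathrm{Br}(X)[2]\to0,\qquad|\mathrm{NS}/2|=2^{22}.\tag{6}$$

**Step 2: a bound on $H^1(Z^1)$.** The point is that this space has dimension less than $22$. Let $B^1=d\mathcal O$. From $0\to\mathcal O\xrightarrow{F}\mathcal O\to B^1\to0$ and $H^1(\mathcal O)=0$, $H^1(B^1)$ embeds (semilinearly) in $H^2(\mathcal O)$, so $h^1(B^1)\le1$. From $0\to B^1\to Z^1\xrightarrow{C}\Omega^1\to0$ we get $\dim H^1(Z^1)\le1+20=21$. On cohomology $i$ is $k$-linear and $C(\lambda v)=\lambda^{1/2}C(v)$.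

**Step 3: $i$ has a kernel on the span of $M$.** Let $S$ be the $k$-span of $M$, $s=\dim S\le21$, and $d=\dim\ker(i|_S)$. Since $C=i$ on $M$, we have $C(S)\subset i(S)$. Suppose $d=0$. We claim that $\mathbb F_2$-independent elements of $M$ are $k$-independent. Otherwise take a shortest relation $\sum\lambda_jv_j=0$ among the given elements, with all $\lambda_j\ne0$ and $\lambda_1=1$. Applying $i$ and $C$ and subtracting gives $\sum(\lambda_j-\lambda_j^{1/2})\,i(v_j)=0$; the first term vanishes, and $i$ is injective on $S$, so $\sum_{j\ge2}(\lambda_j-\lambda_j^{1/2})v_j=0$. This is shorter, so it is trivial and all $\lambda_j\in\mathbb F_2$, contradicting $\mathbb F_2$-independence. By (6), $M$ contains $22$ elements that are $\mathbb F_2$-independent, so $s\ge22$, which is absurd. Hence $d\ge1$.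

**Step 4: $M$ is infinite.** Choose a basis $e_l$ of $S$ and parametrize $S$ bijectively by $v=\sum z_l^2e_l$, $z\in k^s$. The condition $i(v)=C(v)$ reads $\sum z_l^2\,i(e_l)=\sum z_l\,C(e_l)$ in $i(S)$, which has dimension $s-d$. These are $s-d$ polynomial equations in $s$ unknowns with the solution $z=0$, so the solution set has a component of dimension at least $d\ge1$. All solutions lie in $M$, so $M$ is infinite, and by (6) so is $\mathrm{Br}(X)[2]$. $\square$

## 6. Ordinary generic fiber: proof of Theorem 2

Let $X\to\mathbb P^1$ be as in Theorem 2; then $\rho(X)=22$. As $j\ne0$, we can write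
$$E:\ y^2+xy=x^3+Ax^2+B,\qquad A,B\in K,\quad j=1/B .$$

**Step 1: (c)⇔(d), and (a)⇒(b)⇒(c)⇒(b).** This step disposes of the formal implications. Since $-(x,y)=(x,y+x)$, the points of order $2$ are the $(0,\beta)$ with $\beta^2=B$. So (d) holds iff $B$, equivalently $j$, is a square. (a)⇒(b) is clear. (b)⇒(c): by Lemma 1, $E\cong E'^{(2)}$ and $j=j(E')^2$. (c)⇒(b): let $B=\beta^2$. The substitution $y\mapsto y+Ax$ turns the equation into $y^2+xy=x^3+A^2x^2+\beta^2$, so $E=E'^{(2)}$ for $E':\ y^2+xy=x^3+Ax^2+\beta$.

What remains is (b)⇒(a): given $E=E'^{(2)}$, we must show that the minimal model of $E'$ is rational. Let $n$ be its $\chi(\mathcal O)$. We need $n=1$.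

**Step 2: $1\le n\le2$.** This step compares Lie algebras. If $n=0$, then by (2) $E'$ has good reduction everywhere, hence so does the isogenous curve $E$, against $\sum v(\Delta)=24$. So $n\ge1$. As $E'$ is ordinary, $\ker(V:E\to E')$ is étale of order $2$, so it is $\mathbb Z/2$ over $K$ (a group of order $2$ has no nontrivial automorphism), and $\ker(\mathrm{Fr}:E'\to E)$, its Cartier dual, is $\mu_2$. Let $\mathcal E,\mathcal E'$ be the Néron models over $\mathbb P^1$, i.e. the smooth loci of the minimal models. Their Lie algebras are the normal bundles of the zero sections, $\mathcal O(-2)$ and $\mathcal O(-n)$. By the Néron property $V$ extends to $\mathcal E\to\mathcal E'$. As $V$ is separable, $\mathrm{Lie}\,V:\mathcal O(-2)\to\mathcal O(-n)$ is nonzero, and $n\le2$.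

Here the direct comparison stops: it does not exclude that $E'$ is again the generic fiber of a K3 surface. (For $j=0$ it would say nothing at all, since then $V$ is inseparable and $\mathrm{Lie}\,V=0$; and in Theorem 1 the untwisted surface really is K3.) The idea is that for $n=2$ the map $\mathrm{Lie}\,V$ is an isomorphism, so that $V$ is so well behaved that $2$-descent becomes finite, against Lemma 4.

**Step 3: if $n=2$, then $V:\mathcal E\to\mathcal E'$ is étale.** A nonzero map $\mathcal O(-2)\to\mathcal O(-2)$ is an isomorphism. So on each fiber $V$ is a homomorphism of smooth groups that is an isomorphism on Lie algebras, hence étale. As $\mathcal E$ and $\mathcal E'$ are flat over $\mathbb P^1$, the fiber criterion for flatness shows that $V$ is étale.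

Assume $n=2$ from now on. For a place $v$ let $\mathcal O_v$ be the henselization of the local ring; it is strictly henselian since $k$ is algebraically closed. Let $K_v$ be its fraction field and
$$\mathrm{Sha}(E)=\ker\Big(H^1(K,E)\to\prod_vH^1(K_v,E)\Big).$$

**Step 4: $\ker(V|\mathrm{Sha}(E))$ is finite.** This is the étale half of the descent. From $0\to\mathbb Z/2\to E\xrightarrow{V}E'\to0$, this kernel is a quotient of the group of all $\xi\in H^1(K,\mathbb Z/2)$ with $\xi_v$ in the image of $E'(K_v)/VE(K_v)$ for all $v$. The map $\mathcal E^0\to\mathcal E'^0$ of identity components is étale, and it is surjective because on each fiber its image is an open subgroup of a connected group. Over the strictly henselian ring $\mathcal O_v$, points of the closed fiber of an étale scheme lift, so $\mathcal E^0(\mathcal O_v)\to\mathcal E'^0(\mathcal O_v)$ is surjective. Since $E'(K_v)=\mathcal E'(\mathcal O_v)$, the group $E'(K_v)/VE(K_v)$ is a quotient of the component group of $\mathcal E'$ at $v$. This is finite, and trivial for almost all $v$. So, up to finitely many choices of local components, $\xi$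 is locally trivial everywhere. Such a $\xi$ is an unramified double cover of $\mathbb P^1$, hence trivial. The group of $\xi$ is finite.

**Step 5: $\ker(\mathrm{Fr}|\mathrm{Sha}(E'))$ is finite.** This is the infinitesimal half. From $0\to\mu_2\to E'\xrightarrow{\mathrm{Fr}}E\to0$ in flat cohomology (for the smooth group $E'$ it agrees with étale cohomology), the kernel is a quotient of the group of $\eta\in H^1_{fl}(K,\mu_2)=K^*/K^{*2}$ that locally come from $E(K_v)$. Let $S$ be the finite set of places where $E'$ does not have good ordinary reduction. For $v\notin S$, $\mathcal E'$ over $\mathcal O_v$ is an elliptic curve, $\mathcal E$ is its Frobenius twist, $\ker V$ is étale of order $2$ over $\mathcal O_v$, hence $\mathbb Z/2$, and $\ker\mathrm{Fr}$ is its Cartier dual $\mu_2$. So $\eta_v$ comes from $E(K_v)=\mathcal E(\mathcal O_v)\to H^1_{fl}(\mathcal O_v,\mu_2)=\mathcal O_v^*/\mathcal O_v^{*2}$ and has even valuation. The parities of the valuations of $\eta$ at $S$ take at most $2^{|S|}$ values. If all valuations are even, then $\mathrm{div}(\eta)=2D$ with $\deg D=0$, $D=\mathrm{div}(g)$ on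 $\mathbb P^1$, and $\eta=cg^2$ with $c\in k^*$ a square. So there are at most $2^{|S|}$ classes $\eta$.

**Step 6: contradiction.** Since $[2]_E=\mathrm{Fr}\circ V$ and $V$ maps $\mathrm{Sha}(E)$ to $\mathrm{Sha}(E')$, Steps 4 and 5 show that $\mathrm{Sha}(E)[2]$ is finite. But $\mathrm{Sha}(E)\cong\mathrm{Br}(X)$ (Grothendieck, *Le groupe de Brauer III*, §4), and $\mathrm{Br}(X)[2]$ is infinite by Lemma 4. Hence $n\ne2$, so $n=1$, the minimal model of $E'$ is an RES, and Lemma 1 gives (a). $\square$

## 7. Frames: reading fibrations from lattices

For Theorem 3 we translate fibrations into lattices. A lattice $L$ has dual $L^\vee$, discriminant group $L^\vee/L$ of order $\mathrm{disc}\,L$, and $L(c)$ denotes $L$ with the form multiplied by $c$. A *root* of a positive definite even lattice is a vector of norm $2$, and the *root sublattice* is the one generated by the roots. $U$ is the hyperbolic plane. An overlattice $L'\supset L$ of finite index has $\mathrm{disc}\,L'=\mathrm{disc}\,L/[L':L]^2$.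

**The Néron–Severi lattice.** By Rudakov–Shafarevich (*Supersingular K3 surfaces over fields of characteristic 2*), if $\rho(X)=22$ then $\mathrm{NS}(X)$ is even of signature $(1,21)$, with discriminant group $(\mathbb Z/2)^{2\sigma}$, $1\le\sigma\le10$, and it is of *type I*: $x^2\in\mathbb Z$ for all $x\in\mathrm{NS}^\vee$. These data determine the lattice up to isometry (uniqueness also by Nikulin, Theorem 3.6.2). To see what type I says: $D_4^\vee/D_4\cong(\mathbb Z/2)^2$, with minimal norm $1$ in each nontrivial class, so $D_4$ satisfies the condition. By contrast $A_1\oplus A_1$ has the same discriminant group but its dual contains vectors of norm $\frac12$.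

**Definition.** A positive definite even lattice $W$ of rank $20$ is *$\sigma$-admissible* if $W^\vee/W\cong(\mathbb Z/2)^{2\sigma}$ and $x^2\in\mathbb Z$ for $x\in W^\vee$.

An even overlattice $W'$ of an admissible $W$ is admissible for a smaller $\sigma$ (or equal, if $W'=W$), because $2W'^\vee\subset2W^\vee\subset W\subset W'$ and $W'^\vee\subset W^\vee$. If $W$ is $\sigma$-admissible, then $\mathrm{NS}(X)\cong U\oplus W(-1)$ for *every* $X$ of Artin invariant $\sigma$, by the uniqueness just quoted.

**Lemma 5.** Let $X$ be a K3 surface with $\rho=22$ and Artin invariant $\sigma$.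

(a) If $X$ has an elliptic fibration with section, with fiber class $f$ and zero section $O$, then $\mathrm{NS}(X)=\langle O,f\rangle\oplus W(-1)$ with $W$ $\sigma$-admissible. The root sublattice $R$ of $W$ is the orthogonal sum of the root lattices of the reducible fibers, and $E(K)\cong W/R$.

(b) If $W$ is $\sigma$-admissible and its root sublattice has rank less than $20$, then $X$ has an elliptic fibration with section for which (a) gives this $W$.

We call $W$ the *frame*. For the surface of Theorem 1, $R=D_4$ and $W/R$ has rank $16$.

*Proof.* (a) Since $O^2=-2$, $O\cdot f=1$, $f^2=0$, the lattice $\langle O,f\rangle$ is isometric to $U$, hence unimodular, and splits off. Its complement $W(-1)$ has the same discriminant form as $\mathrm{NS}$ and is negative definite of rank $20$, so $W$ is $\sigma$-admissible. Let $T\subset W$ be the lattice spanned by the fiber components not meeting $O$; they are orthogonal to $O$ and $f$, so they lie in $W(-1)$, and they have square $-2$, so they are roots of $W$. Conversely let $D\in W(-1)$ with $D^2=-2$. By Riemann–Roch $D$ or $-D$ is effective, and since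 $D\cdot f=0$ with $f$ nef, all its components lie in fibers. So $D=af+\tau$ with $\tau\in T$, and $0=D\cdot O=a$ gives $D\in T$. Hence $T=R$. Restriction to the generic fiber identifies $\mathrm{NS}/\langle O,\text{vertical curves}\rangle$ with $\mathrm{Pic}^0(E)=E(K)$, and the left side is $W/R$.

(b) We have $\mathrm{NS}(X)\cong U\oplus W(-1)$. Let $f\in U$ be primitive isotropic. Changing the isometry by $\pm1$ and by the Weyl group generated by reflections in $(-2)$-classes, we may assume that $f$ is nef; then $|f|$ is a pencil of curves of arithmetic genus one. Take $e\in U$ with $e^2=-2$, $e\cdot f=1$. By Riemann–Roch and $e\cdot f>0$, $e$ is effective. Exactly one component $Q$ of it has $Q\cdot f=1$ and the others are vertical; $Q$ maps finitely and birationally to $\mathbb P^1$, so it is a section. The complement of $\langle Q,f\rangle$ is isometric to $f^\perp/f\cong W(-1)$. If the generic fiber $X_\eta$ is smooth, we are done. Otherwise the fibration is quasi-elliptic. The argument of (a) gives again $\mathrm{Pic}^0(X_\eta)\cong W/R$. Over $\overline K$ the generic fiber is a cuspidal cubic,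 whose $\mathrm{Pic}^0$ is the additive group, and $\mathrm{Pic}(X_\eta)$ injects into $\mathrm{Pic}(X_{\overline\eta})$. So $W/R$ is killed by $2$ and $R$ has rank $20$, contrary to assumption. $\square$

## 8. Artin invariants 10 and 3 to 9

**Proof of Theorem 3(1).** Let $\sigma=10$ and suppose there is an elliptic fibration with section. The frame $W$ has rank $20$ and $W^\vee/W\cong(\mathbb Z/2)^{20}$, so $W=2W^\vee$. Put $M=W(\tfrac12)$. Its dual for the halved form is $2W^\vee=W$, so $M$ is unimodular, and $M\cong W^\vee(2)$ has norms $2x^2\in2\mathbb Z$ by type I. So $M$ is even, positive definite and unimodular of rank $20$. Such lattices exist only in ranks divisible by $8$. $\square$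

**Proof of Theorem 3(2).** By Lemmas 3 and 5 it suffices to find, for $3\le\sigma\le9$, a $\sigma$-admissible $W$ with root sublattice $D_4$: then the fibration is elliptic of rank $20-4=16>8$. We take a $D_4$ and fill the remaining rank $16$ with lattices without roots.

**Step 1: a similarity of $E_8$.** This provides sublattices with controlled duals. Realize $E_8=D_8\cup(D_8+\frac12(1,\dots,1))$, and let $J(x_1,x_2,x_3,x_4,\dots)=(-x_2,x_1,-x_4,x_3,\dots)$. It preserves $D_8$, and $J(\frac12,\dots,\frac12)$ differs from $(\frac12,\dots,\frac12)$ by $-(1,0,1,0,1,0,1,0)\in D_8$, so $J$ is an isometry of $E_8$ with $J^2=-1$ and adjoint $-J$. Let $\mathcal R=1+J$, with adjoint $\mathcal R^*=1-J$ and $\mathcal R\mathcal R^*=2$. Then $(\mathcal Rx,\mathcal Ry)=2(x,y)$, $[E_8:\mathcal RE_8]=2^4$, and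
$$(\mathcal RE_8)^\vee=(\mathcal R^*)^{-1}E_8=\tfrac12\mathcal RE_8\ \supset\ E_8\ \supset\ \mathcal RE_8\ \supset\ 2E_8 .$$
The norms on $\frac12\mathcal RE_8$ are $x^2/2$ with $x\in E_8$: integers, at least $1$ for nonzero vectors. Nonzero vectors of $\mathcal RE_8$ have norm at least $4$.

**Step 2: $5\le\sigma\le9$.** For $\mathcal RE_8\subset P\subset E_8$ with $[P:\mathcal RE_8]=2^i$, $0\le i\le4$ (such $P$ exist since $E_8/\mathcal RE_8\cong\mathbb F_2^4$), let
$$M_P=\{(u,u+v):\ u\in P,\ v\in\mathcal RE_8\}\subset E_8\oplus E_8 .$$
Norms are $2u^2+2u\cdot v+v^2$, which is even. A nonzero vector has norm at least $4$: if one of $u$, $u+v$ vanishes, the other is a nonzero vector of $\mathcal RE_8$; otherwise both are nonzero in $E_8$ and the norm is at least $2+2$. The index in $E_8\oplus E_8$ is $[E_8:P]\,[E_8:\mathcal RE_8]=2^{8-i}$, so $\mathrm{disc}\,M_P=2^{16-2i}$. As $M_P\supset(\mathcal RE_8)^2$, we have $M_P^\vee\subset(\frac12\mathcal RE_8)^2$. So norms on $M_P^\vee$ are integers and $2M_P^\vee\subset(\mathcal RE_8)^2\subset M_P$. Together with the corresponding facts for $D_4$, the lattice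 $D_4\oplus M_P$ is admissible with discriminant $2^{18-2i}$, i.e. $(9-i)$-admissible. A root of the sum is a root of a summand, and $M_P$ has none; the root sublattice is $D_4$. This gives $\sigma=9,8,7,6,5$.

**Step 3: glue vectors for $\sigma=4,3$.** The sublattice $P$ is now as large as possible, so we glue $D_4$ to $B=M_{E_8}$, and must avoid creating roots. The condition that $(a,b)$ pairs integrally with all $(u,u+v)$ says
$$B^\vee=\{(a,b):\ a,b\in\tfrac12\mathcal RE_8,\ a+b\in E_8\}.$$
Its nonzero vectors have norm at least $2$: if $a=0$ or $b=0$ the other entry lies in $E_8$; otherwise the norm is at least $1+1$. Write elements as $m=(a,-a+e)$, $m'=(a',-a'+e')$ with $e,e'\in E_8$. Since $a^2$, $2a\cdot e$ and $2a\cdot a'$ are integers,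
$$m^2=2a^2-2a\cdot e+e^2\equiv2a\cdot e\pmod2,\qquad m\cdot m'\equiv-(a\cdot e'+a'\cdot e)\pmod{\mathbb Z}.$$
The pairing $\frac12\mathcal RE_8/E_8\times E_8/\mathcal RE_8\to\frac12\mathbb Z/\mathbb Z$ is perfect, because $E_8^\vee=E_8$ and $(\frac12\mathcal RE_8)^\vee=\mathcal RE_8$; both groups are $\mathbb F_2^4$. Take dual bases $\epsilon_i,f_i$, so $\epsilon_i\cdot f_j\equiv\frac12\delta_{ij}$. Let $m_1$ be given by $a=\epsilon_1$, $e=f_1$ and $m_2$ by $a'=\epsilon_2$, $e'=f_1+f_2$. Then $m_1^2$ and $m_2^2$ are odd, and $m_1\cdot m_2\equiv\frac12$ mod $\mathbb Z$, so $(m_1+m_2)^2$ is odd too. In $D_4^\vee$ let $d_1=(1,0,0,0)$, $d_2=\frac12(1,1,1,1)$: $d_1^2=d_2^2=1$, $d_1\cdot d_2=\frac12$.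

**Step 4: $\sigma=4,3$.** Put
$$W'=(D_4\oplus B)+\mathbb Z(d_1,m_1),\qquad W''=W'+\mathbb Z(d_2,m_2).$$
The new vectors have even norm, their product $\frac12+m_1\cdot m_2$ is an integer, they pair integrally with $D_4\oplus B$, and their doubles lie in it. As $d_1,d_2$ are independent in $D_4^\vee/D_4$, these are even overlattices of index $2$ and $4$ of the $5$-admissible lattice $D_4\oplus B$ of discriminant $2^{10}$, hence $4$- and $3$-admissible. In a nontrivial coset the $D_4^\vee$-component has norm at least $1$. The $B^\vee$-component has odd norm (for $b\in B$, $(m+b)^2\equiv m^2$ mod $2$) and norm at least $2$, hence at least $3$. So norms there are at least $4$, there are no new roots, and the root sublattice is $D_4$. $\square$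

## 9. Artin invariant 2: a fiber $I_{15}$

**Proof of Theorem 3(3).** Here we use the obstruction of Section 3: a multiplicative fiber of odd length. We start from a $1$-admissible lattice containing $A_{17}$ and cut it down so that $A_{17}$ breaks.

**Step 1: a $1$-admissible lattice $W_1$.** Let $A_{17}\subset\mathbb Z^{18}$ be the vectors of coordinate sum $0$. The class $m\in\mathbb Z/18$ of $A_{17}^\vee/A_{17}$ contains $\epsilon_1+\dots+\epsilon_m-\frac m{18}\sum\epsilon_i$, which has the minimal norm $m(18-m)/18$ of its class; the product of classes $m,m'$ is $-mm'/18$ mod $\mathbb Z$. In $A_1^\vee/A_1=\mathbb Z/2$ the nontrivial class has minimal norm $\frac12$. Let $W_1$ be generated by $A_{17}\oplus A_1^3$ and the class $g=(3;1,1,1)$, of order $6$. Up to sign, the nontrivial multiples of $g$ are $g,2g,3g$, with minimal norms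
$$\tfrac{45}{18}+\tfrac32=4,\qquad\tfrac{72}{18}=4,\qquad\tfrac{81}{18}+\tfrac32=6 .$$
So $W_1$ is even, its roots are those of $A_{17}\oplus A_1^3$, and $\mathrm{disc}\,W_1=18\cdot8/36=4$. A class $(m;y)$ is orthogonal to $g$ iff $-\frac m6+\frac12\sum y_i\in\mathbb Z$, i.e. $m\equiv3\sum y_i$ mod $6$. Then $3\mid m$, and subtracting a multiple of $g$ we reach $m=0$, $\sum y_i$ even. So $W_1^\vee/W_1$ consists of the classes of $(0;y)$ with $\sum y_i$ even; the nonzero ones have order $2$ and norm $\frac12+\frac12=1$. Hence $W_1^\vee/W_1\cong(\mathbb Z/2)^2$, norms on $W_1^\vee$ are integral, and $W_1$ is $1$-admissible.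

**Step 2: an index-two sublattice.** Let $\alpha_1,\alpha_2,\alpha_3$ be the roots generating $A_1^3$, and let
$$c=\left(x;\tfrac12\alpha_1,\tfrac12\alpha_2,\tfrac12\alpha_3\right)\in W_1,\qquad x=\epsilon_1+\epsilon_2+\epsilon_3-\tfrac16\sum_{i=1}^{18}\epsilon_i ,$$
so $c^2=\frac52+\frac32=4$. Let $W=\{w\in W_1:\ w\cdot c\ \text{even}\}$. Since $\alpha_1\cdot c=1$, it has index $2$, so $\mathrm{disc}\,W=16$. The vector $\frac c2$ lies in $W^\vee$ but not in $W_1^\vee$, hence $W^\vee=W_1^\vee+\mathbb Z\frac c2$. For $u\in W_1^\vee$ and $r\in\mathbb Z$,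
$$\left(u+\tfrac{rc}2\right)^2=u^2+r\,u\cdot c+r^2\in\mathbb Z .$$
Moreover $2W^\vee=2W_1^\vee+\mathbb Zc\subset W$: for $u\in W_1^\vee$ we have $2u\in W_1$ and $2u\cdot c$ even, and $c\cdot c=4$. So $W$ is $2$-admissible.

**Step 3: the roots of $W$.** These are the roots of $A_{17}\oplus A_1^3$ with even product with $c$. The $\pm\alpha_i$ are excluded. For $\epsilon_i-\epsilon_j$ the product is $\pm1$ if exactly one of $i,j$ is at most $3$, and $0$ otherwise. So the root sublattice is $A_2\oplus A_{14}$, of rank $16$. By Lemma 5 every $X$ with $\sigma=2$ has an elliptic fibration with this frame. The component $A_{14}$ is a fiber $I_{15}$, where $v(j)=-15$ is odd. So $j\notin K^2$, and $E$ is not a Frobenius pullback of any elliptic curve. $\square$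

## 10. Artin invariant 1: reduction to a finite list of root lattices

Let now $\sigma=1$, and let $X\to\mathbb P^1$ be an elliptic fibration with section, with frame $W$, root sublattice $R$ and $r=\mathrm{rk}\,E(K)$. We first list all possible $R$.

**Step 1: $W$ is the orthogonal complement of $D_4$ in a Niemeier lattice.** On $W^\vee/W\cong(\mathbb Z/2)^2$ let $q(x)=x^2$ mod $2$, with integral values. If $q(x)=0$ for some $x\ne0$, then $W+\mathbb Zx$ would be an even unimodular lattice of rank $20$, which does not exist. So $q=1$ on all three nonzero classes. For $D_4$ the three nonzero classes also have odd norms. In both groups, for distinct nonzero $x,y$, the relation $q(x+y)=q(x)+q(y)+2x\cdot y$ forces $x\cdot y\equiv\frac12$. So any group isomorphism between the two discriminant groups matches the forms, up to the sign, which is irrelevant for odd integers mod $2$ and for $\frac12$ mod $\mathbb Z$. Gluing along it gives an even unimodular lattice $N\supset W\oplus D_4$ of rank $24$, with $W=D_4^\perp$.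

By Niemeier's classification the root system of $N$ is empty or one of $23$ systems of rank $24$. The roots of $D_4$ lie in one irreducible component, and $R$ is generated by the roots of the other components and by the roots of that component orthogonal to $D_4$.

**Lemma 6.** A subsystem $D_4$ does not occur in $A_n$. In $D_n$ its orthogonal roots form $D_{n-4}$ (with $D_3=A_3$, $D_2=A_1^2$, $D_1=D_0=\emptyset$); in $E_6,E_7,E_8$ they form $\emptyset$, $A_1^3$, $D_4$ respectively.

*Proof.* A $D_4$ is generated by a root $c$ and three mutually orthogonal roots $l_i$ with $c\cdot l_i=-1$. In $A_n$ let $c=\epsilon_1-\epsilon_2$. Then each $l_i$ is $\epsilon_2-\epsilon_j$ or $\epsilon_j-\epsilon_1$. Two of them are of the same kind and have positive product, a contradiction. In $D_n$ we may take $c=\epsilon_1-\epsilon_2$, and each $l_i$ is $-\epsilon_1\pm\epsilon_j$ or $\epsilon_2\pm\epsilon_j$ with $j\ge3$. Two are of the same kind, say $-\epsilon_1\pm\epsilon_j$ (the other case is the same); orthogonality makes them $-\epsilon_1+\epsilon_j$ and $-\epsilon_1-\epsilon_j$. The third is orthogonal to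 both, so it is $\epsilon_2\pm\epsilon_l$ with $l\ne j$. So the subsystem is the full $D_4$ on the four coordinates $1,2,j,l$, and the orthogonal roots are those on the other $n-4$ coordinates.

In $E_8$, let $\pi$ be the orthogonal projection to the span of $D_4$. For a root $\alpha$ we have $\pi(\alpha)\in D_4^\vee$, with integral norm $0$, $1$ or $2$. If the norm is $2$, then $\alpha=\pi(\alpha)$ has even norm and so lies in $D_4$, since the nontrivial classes have odd norms; this gives $24$ roots. The form $\sum_\alpha(\alpha\cdot v)^2$ is invariant under the Weyl group, hence a multiple of $v^2$, and comparing traces ($240\cdot2=8\cdot60$) it is $60v^2$. Summing over an orthonormal basis of the span of $D_4$, $\sum_\alpha\pi(\alpha)^2=240$. So there are $240-48=192$ roots with projection of norm $1$, and $240-24-192=24$ orthogonal roots. A simply laced root system of rank at most $4$ with $24$ roots is $D_4$. Next, $E_7$ is the set of roots of $E_8$ orthogonal to a root $\rho$. The roots orthogonal to $D_4$ and $\rho$ are the roots of a system of type $D_4$ orthogonal to one of its roots, say $\epsilon_1+\epsilon_2$: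 these are $\pm(\epsilon_1-\epsilon_2)$, $\pm\epsilon_3\pm\epsilon_4$, i.e. $A_1^3$. Finally $E_6$ is the set of roots of $E_8$ orthogonal to an $A_2$. A root orthogonal to $D_4$ and to this $A_2$ would be a root of a system of type $D_4$ orthogonal to an $A_2$ in it; but the roots orthogonal to it form $A_1^3$, which contains no $A_2$. $\square$

**Step 2: the list.** The Niemeier root systems with a component $D_n$ or $E_n$ are $D_{24}$, $D_{16}E_8$, $E_8^3$, $D_{12}^2$, $D_{10}E_7^2$, $D_8^3$, $D_6^4$, $D_4^6$, $A_{17}E_7$, $A_{15}D_9$, $A_{11}D_7E_6$, $E_6^4$, $A_9^2D_6$, $A_7^2D_5^2$, $A_5^4D_4$. By Lemma 6, $R$ is one of the following (recall $r=20-\mathrm{rk}\,R$):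

- (i) with $r=0$: $D_{20}$, $D_{12}E_8$, $D_{16}D_4$, $D_4E_8^2$, $D_{12}D_8$, $D_6E_7^2$, $D_{10}E_7A_1^3$, $D_8^2D_4$, $D_6^3A_1^2$, $D_4^5$;
- (ii) with $r=0$: $A_{17}A_1^3$, $A_{15}D_5$, $A_{11}A_3E_6$, $A_9^2A_1^2$, $A_5^4$; with $r=2$: $A_{11}D_7$; with $r=1$: $A_7^2D_5$;
- (iii) with $r=2$: $E_6^3$.

We shall show that (i) does not occur for elliptic fibrations, and that (ii) and (iii) arise from an RES. Case (ii) needs only Theorem 2.

**Step 3: case (ii).** There is a component $A_n$ with $n\ge3$, so a multiplicative fiber, so $j\ne0$. By Theorem 2 it suffices to find a point of order $2$ in $E(K)\cong W/R$. For $r=0$ we have $|W/R|^2=\mathrm{disc}\,R/\mathrm{disc}\,W=\mathrm{disc}\,R/4$, which is $36,16,36,100,324$ in the order listed, so $|E(K)|$ is even. For $A_{11}D_7$ we have $N$ with roots $A_{11}D_7E_6$ and $D_4\subset E_6$. The glue group $N/(A_{11}D_7E_6)$ has order $\sqrt{12\cdot4\cdot3}=12$. The kernel of its projection to $E_6^\vee/E_6\cong\mathbb Z/3$ has order divisible by $4$. Its classes are represented by vectors of $N$ with zero $E_6$-component; these are orthogonal to $D_4$,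 so they lie in $W$, and they define torsion elements of $W/R$. So $W/R$ contains a finite group of order divisible by $4$. For $A_7^2D_5$, with $D_4$ in the other $D_5$, the glue group has order $\sqrt{64\cdot16}=32$, and the kernel of its projection to the discriminant group $\mathbb Z/4$ of that $D_5$ has order at least $8$; again it embeds in $W/R$. In all cases there is a point of order $2$, and the fibration arises from an RES.

## 11. Additive fibers in characteristic 2 and the end of the proof of Theorem 3(4)

Cases (i) and (iii) contain many additive fibers. We need three tools. The first follows from (2), (3), (4): since $\sum v(\Delta)=24$ and $\sum(m_v-1)=20-r$,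
$$\sum_vf_v=4+r .\tag{7}$$

**Lemma 7.** Let $X\to\mathbb P^1$ be an elliptic fibration with section on a K3 surface with $\rho=22$, with global minimal equation $a_i\in H^0(\mathcal O(2i))$. Then $a_1\in H^0(\mathcal O(2))$ is the square of a linear form. If $j\ne0$, there is at most one additive fiber, and $a_1$ vanishes to order $2$ there.

*Proof.* We compute Frobenius on $H^2(\mathcal O_X)$. The Weierstrass model has only rational double points, so it may be used to compute $R^1f_*\mathcal O$. Over an affine open set of the base with ring $A$, where the Weierstrass equation has coefficients in $A$, let $U_0$ be the complement of the zero section and $U_1$ the complement of $\{x=0\}$; both are affine. Functions on $U_0\cap U_1$ have the $A$-basis $x^l,\ yx^l$ with $l\in\mathbb Z$. Along the zero section $x$ has a pole of order $2$ and $y$ one of order $3$. So $\mathcal O(U_0)$ is spanned by the elements with $l\ge0$, and $\mathcal O(U_1)$ by $x^{l}$ with $l\le0$ and $yx^{l}$ with $l\le-2$. Hence $R^1f_*\mathcal O$ is free on $e_0=[y/x]$. By the Weierstrass equation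
$$F(e_0)=\left[\frac{y^2}{x^2}\right]=\left[x+a_2+\frac{a_4}x+\frac{a_6}{x^2}+a_1\frac yx+a_3\frac y{x^2}\right]=a_1e_0,$$
as $x+a_2\in\mathcal O(U_0)$ and $\frac{a_4}x,\frac{a_6}{x^2},\frac{a_3y}{x^2}\in\mathcal O(U_1)$. At infinity $X=s^4x$, $Y=s^6y$ give the generator $e_\infty=s^2e_0=t^{-2}e_0$. So $H^2(\mathcal O_X)=H^1(\mathbb P^1,R^1f_*\mathcal O)=k[t,t^{-1}]e_0/(k[t]e_0+k[t^{-1}]t^{-2}e_0)$ is spanned by $t^{-1}e_0$. Write $a_1=\alpha+\beta t+\gamma t^2$. Then
$$F(t^{-1}e_0)=t^{-2}a_1e_0=\beta\,t^{-1}e_0 .$$
As $X$ is supersingular, its formal Brauer group has height greater than $1$, and $F=0$ on $H^2(\mathcal O_X)$ (Artin–Mazur). So $\beta=0$ and $a_1=(\sqrt\alpha+\sqrt\gamma\,t)^2$. At an additive place the reduction is cuspidal, so $c_4=a_1^4$ vanishes there. If $j\ne0$, then $a_1\ne0$, and the square of a linear form vanishes at exactly one point, to order $2$. $\square$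

If $j=0$, then $a_1=0$ and $\Delta=a_3^4$, all singular fibers are additive, and $v(\Delta)=4v(a_3)$.

**Lemma 8.** In characteristic $2$, let the fiber at $v$ be of type $I_{2\nu}^*$, $\nu\ge0$. Substitutions $x\mapsto x+\lambda$, $y\mapsto y+\mu x+\tau$ with coefficients in the local ring lead from a given minimal equation to one with the same $a_1$ and with
$$v(a_2)\ge1,\quad v(a_3)\ge\nu+2,\quad v(a_4)\ge\nu+2,\quad v(a_6)\ge2\nu+3 .$$
Consequently: (A) if $j=0$, then $v(\Delta)\ge4\nu+8$; (B) if $v(a_1)\ge2$ and $\nu\ge2$, then $v(\Delta)\ge2\nu+12$.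

*Proof.* Under these substitutions $a_1$ becomes $a_1+2\mu=a_1$. We follow Tate's algorithm; $a_{i,l}$ denotes $a_i$ divided by the $l$-th power of a uniformizer. At a fiber $I_n^*$ one has $v(a_1)\ge1$, $v(a_2)\ge1$, $v(a_3)\ge2$, $v(a_4)\ge2$, $v(a_6)\ge3$, which is the claim for $\nu=0$. For $n>0$ the cubic has a double root, moved to $T=0$, so that $v(a_2)=1$, $v(a_3)\ge2$, $v(a_4)\ge3$, $v(a_6)\ge4$. Then for $k=2,3,\dots$ one examines alternately
$$Y^2+a_{3,k}Y-a_{6,2k}\qquad\text{and}\qquad a_{2,1}X^2+a_{4,k+1}X+a_{6,2k+1}.$$
If the first has distinct roots, the type is $I_{2k-3}^*$; otherwise the double root is moved to $0$, and then $v(a_3)\ge k+1$, $v(a_6)\ge2k+1$. If the second has distinct roots, the type is $I_{2k-2}^*$; otherwise its double root is moved to $0$, and then $v(a_4)\ge k+2$, $v(a_6)\ge2k+2$. A type $I_{2\nu}^*$ is recognized at the second polynomial with $k=\nu+1$. At that moment $v(a_3)\ge\nu+2$, $v(a_4)\ge\nu+2$ and $v(a_6)\ge2\nu+3$.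

(A): here $\Delta=a_3^4$. (B): by (1) and $v(a_1)\ge2$, the terms of $\Delta$
$$a_1^6a_6,\quad a_1^5a_3a_4,\quad a_1^4a_2a_3^2,\quad a_1^4a_4^2,\quad a_3^4,\quad a_1^3a_3^3$$
have valuations at least $2\nu+15$, $2\nu+14$, $2\nu+13$, $2\nu+12$, $4\nu+8$, $3\nu+12$, and for $\nu\ge2$ all of these are at least $2\nu+12$. $\square$

For instance, the fiber of Theorem 1 has $\nu=0$, $v(a_3)=6$ and $v(\Delta)=24\ge8$.

**Step 4: case (i) does not occur.** This step rules out the lattices of type (i) for elliptic fibrations; such frames can belong only to quasi-elliptic fibrations, which are not in question. Here $r=0$, so $\sum f_v=4$ by (7), and components $D_n,E_n$ are additive fibers.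

Suppose $R\ne D_{20}$. There are at least two additive fibers, so $j=0$ by Lemma 7. Then all singular fibers are additive with $f_v\ge2$, so there are at most two of them. This leaves $D_{12}E_8$, $D_{16}D_4$ and $D_{12}D_8$. A component $D_{12}$ is a fiber $I_8^*$, with $v(\Delta)\ge24$ by Lemma 8(A) with $\nu=4$. Since there is a second singular fiber, $\sum v(\Delta)>24$, a contradiction. A component $D_{16}$ is a fiber $I_{12}^*$, with $v(\Delta)\ge32$ for $\nu=6$, again a contradiction.

Suppose $R=D_{20}$. There is an additive fiber $I_{16}^*$, so $\nu=8$. If $j=0$, then $v(\Delta)\ge40$ by Lemma 8(A). If $j\ne0$, then $v(a_1)=2$ at this fiber by Lemma 7, and Lemma 8(B) gives $v(\Delta)\ge28$. Both contradict $\sum v(\Delta)=24$.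

**Step 5: case (iii), $R=E_6^3$.** This step shows that the fibration arises from an RES; Theorem 2 does not apply, because there are three additive fibers $IV^*$ and so $j=0$ by Lemma 7. By (7), $\sum f_v=4+2=6$. So $f_v=2$ at these three places, there are no other singular fibers, and $v(\Delta)=2+7-1=8$ at each of them.

By Lemma 2, $E\cong E'^{(2)}$ with $E'=E^{(2)}$. As $E'$ is isogenous to $E$, it has conductor exponent $2$ at the three places and good reduction elsewhere, and $j(E')=0$. Fix one of the three places and let $v'$ be the minimal discriminant valuation of $E'$ there. Squaring the coefficients of a minimal equation of $E'$ gives an integral equation of $E$ with discriminant valuation $2v'$. Hence $2v'=8+12\mu$ with $\mu\ge0$, that is, $v'=4+6\mu$. Also $4\mid v'$, because $j(E')=0$. So $v'=4$ or $v'\ge16$. Suppose $v'\ge16$. By (4) the number of components is $m'=v'-2+1=v'-1\ge15$. An additive fiber with more than $9$ components is of type $I_n^*$ with $n+5$ components, so $n=v'-6$, which is even; put $n=2\nu$. Lemma 8(A) gives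
$$v'\ge4\nu+8=2(v'-6)+8=2v'-4 ,$$
so $v'\le4$, a contradiction. Hence $v'=4$ at all three places, $\sum v'=12$, the minimal model of $E'$ has $\chi=1$ by (2), and it is an RES. By Lemma 1 the fibration arises via Frobenius pullback from an RES. (The curve $y^2+(t^3+1)^2y=x^3$ of Section 3 has exactly these fibers.)

Together with Step 3 this proves Theorem 3(4). As for the last sentence of Theorem 3: for $\sigma=1$ the conjecture holds for all elliptic fibrations with section on $X$ by part 4, and for $\sigma=10$ there are none, by part 1. For $3\le\sigma\le9$ part 2, and for $\sigma=2$ part 3, gives one that does not arise from an RES. $\square$
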